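
\newtheorem*{conjR}{Conjecture R}
\newtheorem*{thmA}{Theorem A}
\newtheorem*{thmB}{Theorem B}
\newtheorem*{thmC}{Theorem C}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}

\title{Finite Reidemeister numbers on residually finite groups\\ that are not virtually solvable}


\begin{abstract}
A conjecture stated in a paper of Fel'shtyn and Nasybullov asserts that an infinite, finitely generated, residually finite group is virtually solvable as soon as one of its automorphisms has finitely many twisted conjugacy classes. We disprove this. We construct a finitely generated, residually finite group that is not virtually solvable and has an automorphism with Reidemeister number $8$. A variant of the construction realizes every Reidemeister number $n\ge1$, each on $2^{\aleph_0}$ pairwise non-isomorphic elementary amenable groups. In the positive direction, Reidemeister number $1$ forces a finitely generated residually finite group to be residually (finite solvable); our examples show that this cannot be improved to virtually solvable.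
\end{abstract}

\section{The question and the results}

Let $\varphi$ be an automorphism of a group $G$. Two elements $x,y\in G$ are \emph{twisted $\varphi$-conjugate} if
\[
x=z\,y\,\varphi(z)^{-1}\qquad\text{for some } z\in G .
\]
This is an equivalence relation; its classes are the \emph{twisted conjugacy classes}, or \emph{Reidemeister classes}, of $\varphi$. Their number $R(\varphi)\in\{1,2,3,\dots\}\cup\{\infty\}$ is the \emph{Reidemeister number} of $\varphi$; infinite cardinals are not distinguished. An infinite group $G$ has the \emph{$R_\infty$-property} if $R(\varphi)=\infty$ for every automorphism $\varphi$ of $G$. A group is \emph{virtually solvable} if it has a solvable subgroup of finite index. It is \emph{residually finite} if every nontrivial element has nontrivial image in some finite quotient, and \emph{residually (finite solvable)} if this quotient can always be chosen finite and solvable.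

For $\varphi=\mathrm{id}$ the number $R(\varphi)$ counts ordinary conjugacy classes. For $G=\mathbb Z$ the identity has infinitely many classes, while $\varphi=-1$ has two, the even and the odd integers. More generally, an automorphism $\beta$ of $\mathbb Z^d$ has $R(\beta)=|\det(1-\beta)|$ when this determinant is nonzero, and $R(\beta)=\infty$ otherwise. So finite Reidemeister numbers do occur on infinite abelian groups, and the question is how far from abelian an infinite group with this property can be. The following conjecture is stated in \cite{FN}.

\begin{conjR}
Every infinite, residually finite, finitely generated group either possesses the $R_\infty$-property or is a virtually solvable group.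
\end{conjR}

Here ``or'' is inclusive. Equivalently: if such a group has an automorphism $\varphi$ with $R(\varphi)<\infty$, then it is virtually solvable.

There is a reason to expect solvability. Suppose $R(\varphi)=1$ and let $Q$ be a finite quotient of $G$ by a characteristic subgroup. The induced automorphism of $Q$ again has Reidemeister number $1$, and for a finite group this means that it has no fixed point except $1$ (Lemma~\ref{basic}). By a theorem of Rowley \cite{Rowley}, $Q$ is then solvable. Hence a finitely generated residually finite group with $R(\varphi)=1$ is approximated by finite solvable groups. What this argument does not bound is the \emph{derived length} of the quotients $Q$, and our counterexamples exploit this.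

\begin{thmA}
There is an infinite, finitely generated, residually finite group $G$ that is not virtually solvable and has an automorphism $\varphi$ with $R(\varphi)=8<\infty$. In particular, Conjecture~R is false.
\end{thmA}

Recall that the class of \emph{elementary amenable} groups is the smallest class that contains all finite and all abelian groups and is closed under subgroups, quotients, extensions and directed unions. A group is \emph{locally finite} if its finitely generated subgroups are finite, and it is \emph{$\mathcal X$-by-$\mathcal Y$} if it has a normal subgroup in $\mathcal X$ with quotient in $\mathcal Y$.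

\begin{thmB}
For every $n\ge1$ there are $2^{\aleph_0}$ pairwise non-isomorphic finitely generated, residually finite, elementary amenable, not virtually solvable groups, each with an automorphism whose Reidemeister number is exactly $n$. For $n=1$ and any prime $p$, a group with these properties can be chosen to be (locally finite $p$-group)-by-(free abelian of rank $6$).
\end{thmB}

\begin{thmC}
Let $G$ be finitely generated and residually finite, and suppose that $R(\varphi)=1$ for some $\varphi\in\operatorname{Aut}G$. Then $G$ is residually (finite solvable). By Theorem~B, ``residually (finite solvable)'' cannot be replaced by ``virtually solvable''.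
\end{thmC}

The proofs of Theorems A and B are self-contained. Theorem~C uses Rowley's theorem, which relies on the classification of finite simple groups.

\medskip
The construction has two parts. In Section~\ref{sec:N} we build a group $N$ inside a product of finite $p_i$-groups, together with an automorphism $\psi$ such that every element of $N$ has the form $z\psi(z)^{-1}$, that is, $R(\psi)=1$. The group $N$ is not virtually solvable. It is given by infinitely many generators, but these are the translates of a single element under a group $H\cong\mathbb Z^3$ acting on $N$. In Section~\ref{sec:transfer} we use this action to pass to a finitely generated group $N^r\rtimes\mathbb Z^d$ without losing the finiteness of the Reidemeister number. Before that, Section~\ref{sec:idea} explains, on a group of $3\times3$ matrices, what stands in the way and how $N$ is designed to avoid it.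

Throughout, $[x,y]=xyx^{-1}y^{-1}$, and $G^{(r)}$ is the $r$-th derived subgroup of $G$.

\section{Four elementary facts}

\begin{lemma}\label{basic}
\begin{enumerate}
\item[(a)] If $M$ is a normal subgroup of $G$ with $\varphi(M)=M$ and $\bar\varphi$ is the automorphism of $G/M$ induced by $\varphi$, then $R(\bar\varphi)\le R(\varphi)$.
\item[(b)] If $R(\varphi_1)$ and $R(\varphi_2)$ are finite, then $R(\varphi_1\times\varphi_2)=R(\varphi_1)R(\varphi_2)$.
\item[(c)] Let $\beta$ be an automorphism of $B\cong\mathbb Z^d$, written additively. Its Reidemeister classes are the cosets of $(1-\beta)B$. If $1-\beta$ is injective, then $R(\beta)=|B/(1-\beta)B|=|\det(1-\beta)|<\infty$; otherwise $R(\beta)=\infty$.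
\item[(d)] Let $\varphi$ be an automorphism of a finite group $Q$. Then $R(\varphi)=1$ if and only if $1$ is the only fixed point of $\varphi$, and in this case $z\mapsto z\varphi(z)^{-1}$ is a bijection of $Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The projection $G\to G/M$ maps classes into classes, and every class of $\bar\varphi$ is hit. (b) The classes of $\varphi_1\times\varphi_2$ are the products of a class of $\varphi_1$ and a class of $\varphi_2$. (c) The relation reads $x=y+(1-\beta)z$. The subgroup $(1-\beta)B$ has finite index in $B$ if and only if $\det(1-\beta)\ne0$, that is, if and only if $1-\beta$ is injective, and then the index is $|\det(1-\beta)|$.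

(d) Let $\lambda(z)=z\varphi(z)^{-1}$. Its image is the class of $1$, so $R(\varphi)=1$ if and only if $\lambda$ is surjective, which on a finite set is equivalent to injective. Now $\lambda(z)=\lambda(w)$ is equivalent to $w^{-1}z=\varphi(w^{-1}z)$. So $\lambda$ is injective if and only if $\varphi$ has no fixed point other than $1$.
\end{proof}

\section{The smallest case, and what must be overcome}\label{sec:idea}

Let $\mathbb F_4=\{0,1,\omega,\omega^2\}$ with $1+\omega=\omega^2$, and let $\psi$ be the automorphism of the group of upper unitriangular $3\times 3$ matrices over $\mathbb F_4$ given by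
\[
\begin{pmatrix}1&a&c\\&1&b\\&&1\end{pmatrix}\longmapsto
\begin{pmatrix}1&\omega a&\omega^2c\\&1&\omega b\\&&1\end{pmatrix}.
\]
It scales the first superdiagonal by $\omega$ and the second by $\omega^2$. Since $\omega$ and $\omega^2$ differ from $1$, only the identity matrix is fixed. By Lemma~\ref{basic}(d), every matrix $g$ is of the form $z\psi(z)^{-1}$. Let us find $z$. Write $g=1+g_1+g_2$ and $z=1+u_1+u_2$, where the subscript is the superdiagonal. The equation $g\psi(z)=z$ reads
\[
(1+g_1+g_2)(1+\omega u_1+\omega^2u_2)=1+u_1+u_2 ,
\]
that is,
\[
(1-\omega)u_1=g_1,\qquad (1-\omega^2)u_2=g_2+\omega\,g_1u_1 .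
\]
As $(1-\omega)^{-1}=\omega$ and $(1-\omega^2)^{-1}=\omega^2$, the solution is $u_1=\omega g_1$, $u_2=\omega^2g_2+\omega g_1^2$:
\[
g=\begin{pmatrix}1&a&c\\&1&b\\&&1\end{pmatrix}
\quad\Longrightarrow\quad
z=\begin{pmatrix}1&\omega a&\omega^2c+\omega ab\\&1&\omega b\\&&1\end{pmatrix}.
\]

The same scheme works in any finite group $P=1+J$, where $J=J_1\oplus\dots\oplus J_i$ is a nilpotent graded algebra over a finite field and $\psi$ multiplies $J_n$ by $\xi^n$. The degree-$n$ equation has left side $(1-\xi^n)u_n$, so it can be solved if $\xi^n\ne1$ for $1\le n\le i$. In a fixed finite field $\xi$ has bounded order, so the fields must grow with $i$.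

Given such groups $P_i$ of unbounded derived length, the product $\prod_iP_i$ is residually finite and not virtually solvable, and its coordinatewise automorphism $\psi$ satisfies $R(\psi)=1$, since the equation can be solved in each coordinate. But the product is uncountable. We need a smaller subgroup $N\le\prod_iP_i$ that has a chance to sit in a finitely generated group, and now the coordinatewise solution $z$ must again lie in $N$. The computation above shows two obstacles.

\emph{Degree one.} The element $u_1=(1-\xi_i)^{-1}g_1$ requires division by $1-\xi_i$, simultaneously in all coordinates. We therefore let a second invertible operator $y$, which multiplies degree one by $1-\xi_i$, act on $N$ next to the operator $x$ given by $\xi_i$.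

\emph{Higher degrees.} The components $u_n$ with $n\ge2$ involve products of components of $g$ and division by $1-\xi_i^n$. Operators for all of these would be too many. Instead we arrange that each element of $N$ has components of degree $\ge2$ in only finitely many coordinates, and that $N$ is abelian modulo its subgroup $K$ of elements of finite support. Modulo $K$ only the degree-one equation is left, and $y^{-1}$ solves it. Inside $K$ everything happens in finite groups, where Lemma~\ref{basic}(d) provides solutions without any formula.

It remains to make $N/K$ abelian while the images of $N$ in $P_i$ have unbounded derived length. This is achieved by locality. The algebra in coordinate $i$ has generators $e_j$ placed on a long cycle, and generators at distance at most $i$ have product $0$. Up to scalars, the elements generating $N$ are translates of a single one along the cycle. Two fixed translates stay at bounded distance as $i$ grows, so they commute in all but finitely many coordinates. Yet each coordinate has translates far enough apart not to commute.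

\section{The group $N$}\label{sec:N}

\subsection{Construction}

Fix a sequence of primes $(p_i)_{i\ge2}$; repetitions, even a constant sequence, are allowed. For $i\ge2$ let $k_i$ be the field with $q_i=p_i^{\,i}$ elements and let $\xi_i$ be a generator of the cyclic group $k_i^\times$. Its order is $q_i-1\ge2^i-1\ge i+1$, so
\begin{equation}\label{xi}
\xi_i^{\,n}\ne1\quad(1\le n\le i),\qquad\text{in particular }\ \xi_i\ne0,1 .
\end{equation}

Put $m_i=(i+1)^2$ and let $\operatorname{dist}$ be the cyclic distance on $\mathbb Z/m_i$. Let $A_i$ be the associative unital $k_i$-algebra generated by $e_j$ $(j\in\mathbb Z/m_i)$ subject to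
\begin{equation}\label{rel}
e_je_{j'}=0\ \text{ if }\operatorname{dist}(j,j')\le i,\qquad e_{j_1}\cdots e_{j_{i+1}}=0\ \text{ always}.
\end{equation}
In particular $e_j^2=0$. Each relation sets a word equal to $0$, so the ideal of relations in the free algebra is spanned by the words containing a forbidden subword. Hence $A_i$ has as a basis $1$ and the words $e_{j_1}\cdots e_{j_n}$ with $1\le n\le i$ in which consecutive indices have distance $>i$. So $A_i$ is finite and graded by word length. Let $J_i$ be the span of the words of positive length. Then $J_i^{i+1}=0$, so $P_i=1+J_i$ is a group. Its order $|J_i|$ is a power of $p_i$.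

Let $H$ be the free abelian group on $t,x,y$, written multiplicatively. It acts on $A_i$ by the commuting graded algebra automorphisms
\[
t:\ e_j\mapsto e_{j+1},\qquad x:\ e_j\mapsto\xi_ie_j,\qquad y:\ e_j\mapsto(1-\xi_i)e_j .
\]
The map $t$ respects \eqref{rel} because $\operatorname{dist}$ is invariant under translation. The scalings $x$ and $y$ respect \eqref{rel}, and they are invertible because $\xi_i\ne0,1$. Hence $H$ acts on $P_i$, and coordinatewise on $\prod_{i\ge2}P_i$. We write this action as $h\cdot g$.

Let $a=(1+e_0)_{i\ge2}$, and let
\[
N=\langle\, h\cdot a \;:\; h\in H\,\rangle\ \le\ \prod_{i\ge2}P_i .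
\]
This subgroup is $H$-invariant, and its generators are
\begin{equation}\label{gens}
t^jx^ky^l\cdot a=\bigl(1+\xi_i^k(1-\xi_i)^l\,e_j\bigr)_{i\ge2}\qquad(j,k,l\in\mathbb Z),
\end{equation}
where the index $j$ is read modulo $m_i$. Let $\psi\in\operatorname{Aut}(N)$ be the action of $x$; it commutes with the action of $H$, since $H$ is abelian. Finally, let $K=N\cap\bigoplus_{i}P_i$ be the subgroup of elements of $N$ with only finitely many nontrivial coordinates. It is normal in $N$ and $H$-invariant. It is the increasing union of the finite $H$-invariant groups
\[
K_n=\{g\in N:\ g_i=1\text{ for all } i>n\}\qquad(n\ge2),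
\]
and $K_n$ embeds in $\prod_{2\le i\le n}P_i$.

\subsection{Every element of $N$ is of the form $z\psi(z)^{-1}$}

\begin{lemma}\label{fpf}
The only fixed point of $x$ on $P_i$ is $1$. Hence $\psi$ has no fixed point in $N$ other than $1$.
\end{lemma}

\begin{proof}
Let $1+u_1+\dots+u_i$ be fixed, with $u_n$ of degree $n$. Since $x$ multiplies degree $n$ by $\xi_i^n$, we have $(\xi_i^n-1)u_n=0$, and $u_n=0$ by \eqref{xi}.
\end{proof}

\begin{lemma}\label{modK}
The group $N/K$ is abelian, and $v\,\psi(v)^{-1}=y\cdot v$ for all $v\in N/K$. Hence $v\mapsto v\psi(v)^{-1}$ maps $N/K$ onto itself.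
\end{lemma}

\begin{proof}
Let $h,h'\in H$ have $t$-exponents $j,j'$ with $|j|,|j'|\le L$. If $i\ge 2L$, then $\operatorname{dist}(j,j')\le 2L\le i$, so $e_je_{j'}=e_{j'}e_j=0$ in $A_i$. By \eqref{gens} the $i$-th coordinates of $h\cdot a$ and $h'\cdot a$ have the form $1+ce_j$ and $1+c'e_{j'}$, and both products of these equal $1+ce_j+c'e_{j'}$. Thus $[h\cdot a,h'\cdot a]$ is trivial in all coordinates $i\ge2L$ and lies in $K$. Since the elements $h\cdot a$ generate $N$, the group $N/K$ is abelian.

It follows that $v\mapsto v\psi(v)^{-1}$ is an endomorphism of $N/K$. So is $v\mapsto y\cdot v$, and it suffices to compare them on the generators. If $h\cdot a$ has $i$-th coordinate $1+ce_j$, then, because $e_j^2=0$,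
\[
(1+ce_j)(1+\xi_ice_j)^{-1}=(1+ce_j)(1-\xi_ice_j)=1+(1-\xi_i)ce_j ,
\]
which is the $i$-th coordinate of $y\cdot(h\cdot a)$. Finally, $y$ acts bijectively on $N/K$.
\end{proof}

\begin{proposition}\label{onto}
For every $g\in N$ there is $z\in N$ with $g=z\,\psi(z)^{-1}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{modK} there is $z\in N$ with $g\in z\psi(z)^{-1}K$. Then
\[
k:=z^{-1}g\,\psi(z)\in\psi(z)^{-1}K\psi(z)=K ,
\]
so $k\in K_n$ for some $n$. The finite group $K_n$ is $\psi$-invariant, and $\psi$ has no nontrivial fixed point in it by Lemma~\ref{fpf}. By Lemma~\ref{basic}(d), $k=u\psi(u)^{-1}$ for some $u\in K_n$. Therefore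
\[
g=z\,k\,\psi(z)^{-1}=z\,u\,\psi(u)^{-1}\psi(z)^{-1}=(zu)\,\psi(zu)^{-1}. \qedhere
\]
\end{proof}

\subsection{$N$ is not virtually solvable}

The idea is to find large unitriangular matrix groups as images of $N$. The cycle $\mathbb Z/m_i$ has length $(i+1)^2$ so that it has room for the $i$ indices $i+1,2(i+1),\dots,i(i+1)$, with steps just long enough to avoid the first relation in \eqref{rel}.

\begin{proposition}\label{notvs}
$N$ is not virtually solvable.
\end{proposition}

\begin{proof}
For $i\ge2$ define an algebra homomorphism from $A_i$ to the $(i+1)\times(i+1)$ matrices over $k_i$ by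
\[
e_{s(i+1)}\mapsto E_{s,s+1}\quad(1\le s\le i),\qquad e_j\mapsto0\ \text{ for all other } j .
\]
The indices $s(i+1)$, $1\le s\le i$, are distinct modulo $(i+1)^2$, so this makes sense on generators. We check the relations. A product of the images of $e_j$ and $e_{j'}$, in this order, can be nonzero only if $j=s(i+1)$ and $j'=(s+1)(i+1)$ with $1\le s<i$. In that case $\operatorname{dist}(j,j')=\min(i+1,\,i(i+1))=i+1>i$. So the images of $e_j$ and $e_{j'}$ have product $0$ whenever $\operatorname{dist}(j,j')\le i$. The product of any $i+1$ strictly upper triangular $(i+1)\times(i+1)$ matrices is $0$, so the second relation holds as well.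

Projecting $N$ to $P_i$ and then applying this homomorphism, we map $N$ onto a group $D_i$ of unitriangular matrices over $k_i$, which is a finite $p_i$-group. By \eqref{gens}, the element $t^{s(i+1)}\cdot a$ is mapped to $1+E_{s,s+1}$ for $1\le s\le i$. For $\alpha<\beta<\gamma$ we have
\[
[1+E_{\alpha\beta},1+E_{\beta\gamma}]=1+E_{\alpha\gamma},
\]
since with $X=E_{\alpha\beta}$ and $Y=E_{\beta\gamma}$ we have $X^2=Y^2=YX=0$, and so $(1+X)(1+Y)(1-X)(1-Y)=(1+X+Y+XY)(1-X-Y+XY)=1+XY$. By induction on $r$, the derived subgroup $D_i^{(r)}$ contains $1+E_{s,s+2^r}$ whenever $1\le s$ and $s+2^r\le i+1$: the step from $r$ to $r+1$ uses $[1+E_{s,s+2^r},1+E_{s+2^r,s+2^{r+1}}]$. Hence $D_i^{(r)}\ne1$ if $2^r\le i$, and the derived lengths of the groups $D_i$ are unbounded.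

Suppose now that $N$ has a solvable subgroup of finite index. The intersection of its conjugates is a normal solvable subgroup of some finite index $e$ and some derived length $\ell$. Its image in $D_i$ is normal, of derived length at most $\ell$ and index at most $e$. The quotient of $D_i$ by it is a $p_i$-group, hence solvable, of order at most $e$; its derived series is strictly decreasing until it reaches $1$, so its derived length is at most $e$. Thus $D_i$ has derived length at most $\ell+e$ for all $i$, a contradiction.
\end{proof}

\section{From $N$ to a finitely generated group}\label{sec:transfer}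

By construction $N\rtimes H$ is generated by $a,t,x,y$. The trouble is the automorphism. Extending $\psi$ by the identity on $H$ gives an automorphism that induces the identity on the quotient $H\cong\mathbb Z^3$, and its Reidemeister number is infinite by Lemma~\ref{basic}(a),(c). To have a finite Reidemeister number we need an automorphism $\beta$ of the acting free abelian group with $1-\beta$ injective, for instance $\beta=-1$. To extend $\beta$ by an automorphism $\alpha$ of the normal subgroup, we need $\alpha(h\cdot n)=\beta(h)\cdot\alpha(n)$. For $\beta=-1$ the automorphism $\psi$ does not satisfy this: it commutes with $H$, and $h$ and $h^{-1}$ act differently on $N$ in general.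

The remedy is to use several copies of $N$ on which the group acts in different ways, and to let $\alpha$ move each copy to the next. For $\beta=-1$, two copies suffice: $h$ acts by $h$ on the first copy and by $h^{-1}$ on the second, and $\alpha(n_1,n_2)=(\psi(n_2),n_1)$. After one full turn around the copies the map is $\psi$ again, and Proposition~\ref{onto} applies to it. The next proposition carries this out for any $\beta$ of finite order.

Let $B$ be a finitely generated free abelian group, written additively. Let $\beta\in\operatorname{Aut}(B)$ satisfy $\beta^r=1$ for some $r\ge2$, and let $\chi:B\to H$ be a surjective homomorphism. For $i\in\mathbb Z/r$ put $\chi_i=\chi\circ\beta^{-(i-1)}$; this is well defined since $\beta^r=1$. Then each $\chi_i$ is surjective and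
\begin{equation}\label{chi}
\chi_i(\beta b)=\chi_{i-1}(b)\qquad(b\in B,\ i\in\mathbb Z/r).
\end{equation}
Let $B$ act on $N^r$ by $b\cdot(n_1,\dots,n_r)=(\chi_1(b)\cdot n_1,\dots,\chi_r(b)\cdot n_r)$, and put
\[
\Gamma=N^r\rtimes B,\qquad (n,b)(n',b')=\bigl(n\,(b\cdot n'),\,b+b'\bigr).
\]
Define
\[
\alpha(n_1,\dots,n_r)=(\psi(n_r),n_1,\dots,n_{r-1}),\qquad \Phi(n,b)=(\alpha(n),\beta(b)).
\]

\begin{proposition}\label{transfer}
The group $\Gamma$ is infinite, finitely generated, residually finite and not virtually solvable, and $\Phi$ is an automorphism of $\Gamma$. If $1-\beta$ is injective, then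
\[
R(\Phi)=R(\beta)=|B/(1-\beta)B|<\infty .
\]
\end{proposition}

\begin{proof}
\emph{Finite generation.} For $i=1,\dots,r$ let $a^{(i)}\in N^r$ have $i$-th coordinate $a$ and all other coordinates $1$. Conjugating $a^{(i)}$ by $b\in B$ replaces $a$ by $\chi_i(b)\cdot a$. Since $\chi_i$ is surjective, we obtain all the generators $h\cdot a$ of the $i$-th factor. So $\Gamma$ is generated by $a^{(1)},\dots,a^{(r)}$ and a basis of $B$.

\emph{Residual finiteness.} An element outside $N^r$ has nontrivial image in $B$, which is residually finite. A nontrivial $n\in N^r$ has a nontrivial image in $P_i^r$ for some index $i$ of the product $\prod_{i\ge2}P_i$. It therefore survives in the finite group $P_i^r\rtimes B_i$, where $B_i$ is the image of $B$ in the finite group $\operatorname{Aut}(P_i^r)$.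

\emph{Not virtually solvable.} $\Gamma$ contains a copy of $N$, and subgroups of virtually solvable groups are virtually solvable; apply Proposition~\ref{notvs}. In particular $\Gamma$ is infinite.

\emph{$\Phi$ is an automorphism.} Since $\psi$ commutes with $H$, \eqref{chi} gives
\begin{align*}
\alpha(b\cdot n)&=\bigl(\chi_r(b)\cdot\psi(n_r),\ \chi_1(b)\cdot n_1,\ \dots,\ \chi_{r-1}(b)\cdot n_{r-1}\bigr)\\
&=\bigl(\chi_1(\beta b)\cdot\psi(n_r),\ \chi_2(\beta b)\cdot n_1,\ \dots,\ \chi_r(\beta b)\cdot n_{r-1}\bigr)=\beta(b)\cdot\alpha(n).
\end{align*}
Hence $\Phi\bigl((n,b)(n',b')\bigr)=\bigl(\alpha(n)\,(\beta(b)\cdot\alpha(n')),\,\beta(b)+\beta(b')\bigr)=\Phi(n,b)\Phi(n',b')$. It is bijective because $\alpha$ and $\beta$ are.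

\emph{The Reidemeister number.} Assume that $1-\beta$ is injective. Since $\Phi$ induces $\beta$ on $\Gamma/N^r=B$, Lemma~\ref{basic}(a),(c) gives $R(\Phi)\ge R(\beta)=|B/(1-\beta)B|$. For the reverse inequality we show that every $(n,b)$ is twisted conjugate to $(1,b)$. This suffices, because
\[
(1,c)\,(1,b)\,\Phi(1,c)^{-1}=(1,\ b+(1-\beta)c)\qquad(c\in B),
\]
so that $b$ may then be moved within its coset of $(1-\beta)B$.

For $u\in N^r$ we have $(u,0)(n,b)\Phi(u,0)^{-1}=\bigl(u\,n\,(b\cdot\alpha(u))^{-1},\,b\bigr)$. The coordinates of the first entry are
\begin{equation}\label{coords}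
u_1n_1\bigl(\chi_1(b)\cdot\psi(u_r)\bigr)^{-1},\qquad
u_in_i\bigl(\chi_i(b)\cdot u_{i-1}\bigr)^{-1}\quad(2\le i\le r).
\end{equation}
We choose $u_2,\dots,u_r$ so as to trivialize all coordinates but the first, and then use Proposition~\ref{onto} for the first. Let $v\in N$ be arbitrary, and put $u_1=v$ and $u_i=(\chi_i(b)\cdot u_{i-1})\,n_i^{-1}$ for $2\le i\le r$. Then coordinates $2,\dots,r$ in \eqref{coords} equal $1$. By induction,
\[
u_i=\bigl(\chi_i(b)\cdots\chi_2(b)\cdot v\bigr)\,m_i ,\qquad\text{where } m_1=1,\ \ m_i=(\chi_i(b)\cdot m_{i-1})\,n_i^{-1},
\]
the product $\chi_i(b)\cdots\chi_2(b)$ being empty for $i=1$; note that $m_i$ does not depend on $v$. Consequently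
\[
\chi_1(b)\cdot\psi(u_r)=\psi\bigl(\chi_1(b)\cdots\chi_r(b)\cdot v\bigr)\;\psi\bigl(\chi_1(b)\cdot m_r\bigr).
\]
Here the injectivity of $1-\beta$ enters a second time. The endomorphism $S=1+\beta+\dots+\beta^{r-1}$ satisfies $(1-\beta)S=1-\beta^r=0$, so $S=0$. Therefore $\chi_1(b)\cdots\chi_r(b)=\chi(Sb)=1$: over a full turn around the copies the action of $b$ cancels. The first coordinate in \eqref{coords} becomes
\[
v\,g\,\psi(v)^{-1}\qquad\text{with } g=n_1\,\psi\bigl(\chi_1(b)\cdot m_r\bigr)^{-1}\in N .
\]
By Proposition~\ref{onto}, $g=z\psi(z)^{-1}$ for some $z\in N$. With $v=z^{-1}$ the first coordinate is $z^{-1}z\,\psi(z)^{-1}\psi(z)=1$. So $(n,b)$ is twisted conjugate to $(1,b)$.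
\end{proof}

\begin{proof}[Proof of Theorem A]
Take $r=2$, $B=\mathbb Z^3$, $\beta=-1$, and let $\chi:\mathbb Z^3\to H$ be an isomorphism. Then $\Gamma=(N\times N)\rtimes\mathbb Z^3$, where $h=\chi(b)$ acts by $(n_1,n_2)\mapsto(h\cdot n_1,h^{-1}\cdot n_2)$. Since $1-\beta=2$ is injective, Proposition~\ref{transfer} shows that $G=\Gamma$ and $\varphi=\Phi$ have all the required properties, with $R(\Phi)=|\mathbb Z^3/2\mathbb Z^3|=8$.
\end{proof}

\section{All values, and uncountably many groups}

To obtain Reidemeister number $1$ from Proposition~\ref{transfer} we need a $\beta$ of finite order for which $1-\beta$ is not only injective but bijective. Multiplication by a primitive sixth root of unity $\zeta$ has this property: from $\zeta^2-\zeta+1=0$ we get $1-\zeta=\zeta^{-1}$.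

\begin{proposition}\label{six}
For every choice of the sequence $(p_i)$, Proposition~\ref{transfer} yields, with $r=6$, a group $\Gamma=N^6\rtimes\mathbb Z^6$ and an automorphism $\Phi$ of $\Gamma$ with $R(\Phi)=1$. The group $\Gamma$ is elementary amenable. If all $p_i$ equal $p$, then $N^6$ is a locally finite $p$-group.
\end{proposition}

\begin{proof}
Let $E=\mathbb Z[\zeta]=\mathbb Z\oplus\mathbb Z\zeta$ with $\zeta$ as above, let $B=E^3\cong\mathbb Z^6$, and let $\beta$ be multiplication by $\zeta$. Then $\beta^6=1$ and $1-\beta=\beta^{-1}$ is bijective. Let $\chi:B\to H$ be the composition of the surjection $E^3\to\mathbb Z^3$ given by $u+w\zeta\mapsto u$ in each coordinate with an isomorphism $\mathbb Z^3\to H$. Proposition~\ref{transfer} gives $R(\Phi)=|B/(1-\beta)B|=1$.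

The group $K$ is the union of the increasing sequence of finite groups $K_n$, and $N/K$ is abelian by Lemma~\ref{modK}. So $N$ is elementary amenable, and hence so are $N^6$ and $\Gamma=N^6\rtimes\mathbb Z^6$.

Now let all $p_i$ equal $p$. Then each $K_n$ is a finite $p$-group. By \eqref{gens}, the generators of $N$ have coordinates $1+ce_j$ with $(1+ce_j)^p=1+pce_j=1$, so the abelian group $N/K$ has exponent dividing $p$. Let $F$ be a finitely generated subgroup of $N$. Then $F/(F\cap K)$ is a finite $p$-group. Hence $F\cap K$ has finite index in $F$ and is finitely generated, so it lies in some $K_n$ and is a finite $p$-group. Thus $F$ is a finite $p$-group, and $N$ is a locally finite $p$-group. A finitely generated subgroup of $N^6$ embeds in the product of its six projections, so $N^6$ is a locally finite $p$-group as well.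
\end{proof}

\begin{proof}[Proof of Theorem B]
The last statement is Proposition~\ref{six} with the constant sequence $p_i=p$; the remaining properties of $\Gamma$ are in Proposition~\ref{transfer}.

\emph{All values.} Let $\Gamma$ and $\Phi$ be as in Proposition~\ref{six}. For $n\ge1$ consider
\[
\beta_n=\begin{pmatrix}0&-1\\1&2-n\end{pmatrix}\in SL_2(\mathbb Z).
\]
Its characteristic polynomial $\lambda^2-(2-n)\lambda+1$ takes the value $n$ at $\lambda=1$, so $R(\beta_n)=|\det(1-\beta_n)|=n$ by Lemma~\ref{basic}(c). By Lemma~\ref{basic}(b), the automorphism $\Phi\times\beta_n$ of $\Gamma\times\mathbb Z^2$ has Reidemeister number $n$. The group $\Gamma\times\mathbb Z^2$ is again finitely generated, residually finite, elementary amenable and not virtually solvable.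

\emph{Uncountably many groups.} For every infinite set $\Pi$ of primes choose a sequence $(p_i)_{i\ge2}$ with $\{p_i:i\ge2\}=\Pi$, and let $\Gamma_\Pi$ be the group of Proposition~\ref{six} for this sequence. We claim that the set of primes dividing the order of some torsion element of $\Gamma_\Pi\times\mathbb Z^2$ is exactly $\Pi$. Since there are $2^{\aleph_0}$ infinite sets of primes, this yields $2^{\aleph_0}$ pairwise non-isomorphic groups $\Gamma_\Pi\times\mathbb Z^2$ for each $n$.

Torsion elements lie in $N^6$, because $(\Gamma_\Pi\times\mathbb Z^2)/N^6\cong\mathbb Z^6\times\mathbb Z^2$ is torsion-free. The order of a torsion element of $N\le\prod_iP_i$ is the least common multiple of the orders of its coordinates, and these are powers of the $p_i$. So only primes in $\Pi$ occur, in $N$ and hence in $N^6$.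

Conversely, let $p\in\Pi$ and choose $i$ with $p_i=p$. It suffices to find a torsion element of $N$ whose order is divisible by $p$, since $N$ embeds in $N^6$. The element $w=[a,\,t^{i+1}\cdot a]$ lies in $K$ by Lemma~\ref{modK}, so it has finite order. Its $i$-th coordinate is $[1+e_0,1+e_{i+1}]$. Here $\operatorname{dist}(0,i+1)=\min(i+1,i(i+1))=i+1>i$ and $2\le i$, so $e_0e_{i+1}$ and $e_{i+1}e_0$ are distinct basis words of $A_i$, and
\[
(1+e_0)(1+e_{i+1})-(1+e_{i+1})(1+e_0)=e_0e_{i+1}-e_{i+1}e_0\ne0 .
\]
So the $i$-th coordinate of $w$ is a nontrivial element of the $p$-group $P_i$, and $p$ divides the order of $w$.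
\end{proof}

\section{Reidemeister number one}

We use the following theorem of Rowley \cite{Rowley}: \emph{a finite group having an automorphism whose only fixed point is $1$ is solvable.}

\begin{proof}[Proof of Theorem C]
Since $G$ is finitely generated, it has only finitely many subgroups of index at most $n$, for each $n\ge1$. Their intersection $C_n$ is a characteristic subgroup of finite index. If $g\ne1$, then by residual finiteness $g$ lies outside some subgroup of finite index; hence $g\notin C_n$ for some $n$, and $\bigcap_nC_n=1$.

Fix $n$ and let $\bar\varphi$ be the automorphism of the finite group $Q=G/C_n$ induced by $\varphi$. By Lemma~\ref{basic}(a), $R(\bar\varphi)=1$, so by Lemma~\ref{basic}(d) the only fixed point of $\bar\varphi$ is $1$. By Rowley's theorem, $Q$ is solvable. Thus every nontrivial element of $G$ survives in one of the finite solvable quotients $G/C_n$. The last assertion of the theorem is Theorem~B for $n=1$.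
\end{proof}

\begin{thebibliography}{9}
\bibitem{FN} Alexander Fel'shtyn, Timur Nasybullov, \emph{The $R_{\infty}$ and $S_{\infty}$ properties for linear algebraic groups}, arXiv:1506.02464 (2015).
\bibitem{Rowley} P. Rowley, \emph{Finite groups admitting a fixed-point-free automorphism group}, J. Algebra 174 (1995), 724--727.
\end{thebibliography}

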